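\title{The Dolbeault--Dirac spectral triple of an irreducible quantum flag manifold}

\begin{abstract}
Let $\mathbb C_q[G/L_S]$ be an irreducible quantum flag manifold, $q>0$, $q\neq1$, with its Heckenberger--Kolb calculus and a covariant K\"ahler form whose associated inner product is positive definite. We prove that the Dolbeault--Dirac operator $D=\overline\partial+\overline\partial^\dagger$ on the anti-holomorphic forms gives a spectral triple. More precisely, $1+D^2$ is comparable from above and below to $Q^{(\theta,\lambda)}$ on the $\lambda$-isotypic part, where $Q=\max(q,q^{-1})$ and $\theta$ is the highest root. Hence $(1+D^2)^{-r}$ is trace class for every $r>0$, and the eigenvalue counting function of $D^2$ grows like $(\log\Lambda)^{2n}$, where $n$ is the complex dimension of $G/L_S$. The proof combines a K\"ahler identity, which shows that $D$ controls all first derivatives, with a central element of $U_q(\mathfrak g)$ that is a sum of squares of derivatives of order at most two.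
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{spectral triple} $(\mathcal A,\mathcal H,D)$ consists of a unital $*$-algebra $\mathcal A$ represented faithfully by bounded operators on a Hilbert space $\mathcal H$, and a densely defined self-adjoint operator $D$ on $\mathcal H$ with compact resolvent, such that each commutator $[D,a]$, $a\in\mathcal A$, extends to a bounded operator on $\mathcal H$. On a compact K\"ahler manifold $M$ of complex dimension $n$ one may take $\mathcal A=C^\infty(M)$, the square integrable $(0,\bullet)$-forms for $\mathcal H$, and $D=\overline\partial+\overline\partial^\dagger$. The commutators are bounded because $D$ has order one. The resolvent is compact because $D$ is elliptic and $M$ is compact, and the number of eigenvalues of $D^2$ below $\Lambda$ grows like $\Lambda^n$. Every ingredient in the definition of this $D$ is algebraic in nature (a bigraded differential algebra, a $(1,1)$-form, an integral), so the definition makes sense for quantum flag manifolds. Ellipticity does not: there are no local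 coordinates and no principal symbol. This paper shows what replaces it.

\subsection{The setting and the problem}

Let $G$ be a compact connected simply connected simple Lie group with complexified Lie algebra $\mathfrak g$, let $\Pi$ be a set of simple roots, let $\theta$ be the highest root, and let $q\in\mathbb R_{>0}$, $q\neq1$. Fix a simple root $\alpha_s$ that is \emph{cominuscule}, that is, has coefficient $1$ in $\theta$. Put $S=\Pi\setminus\{\alpha_s\}$, let $L_S\subseteq G$ be the corresponding Levi subgroup, and let $n$ be the complex dimension of $G/L_S$. We write $A=\mathbb C_q[G]$ for the quantum coordinate algebra and $B=\mathbb C_q[G/L_S]\subseteq A$ for the $*$-subalgebra of elements invariant under the quantized Levi subalgebra $U_q(\mathfrak l_S)$; the conventions are fixed in Section~\ref{sec:conv}. The algebras $B$ are the \emph{irreducible quantum flag manifolds}.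

A \emph{differential $*$-calculus} on $B$ is a differential graded algebra $(\Omega^\bullet,\wedge,\mathrm d)$ with $\Omega^0=B$, generated by $B$ and $\mathrm dB$, with a conjugate-linear involution extending that of $B$ such that $(\mathrm d\omega)^*=\mathrm d(\omega^*)$ and $(\omega\wedge\nu)^*=(-1)^{kl}\nu^*\wedge\omega^*$ for $\omega\in\Omega^k$, $\nu\in\Omega^l$. It is \emph{left covariant} if the coproduct $B\to A\otimes B$ extends to a multiplicative left $A$-coaction on $\Omega^\bullet$ that commutes with $\mathrm d$. We equip $B$ with its Heckenberger--Kolb calculus, a left covariant differential $*$-calculus of total dimension $2n$, and with its covariant complex structure. The latter is a grading $\Omega^\bullet=\bigoplus_{a,b\ge0}\Omega^{(a,b)}$ by subcomodules, refining the degree, such that $\wedge$ respects the grading, $(\Omega^{(a,b)})^*=\Omega^{(b,a)}$, and $\mathrm d=\partial+\overline\partial$ with $\partial,\overline\partial$ the components of bidegree $(1,0)$ and $(0,1)$. The properties of this calculus that we use are listed in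 Theorem~\ref{thm:HK}.

A pair $(\Omega^{(\bullet,\bullet)},\sigma)$ is an \emph{Hermitian structure} if $\sigma\in\Omega^{(1,1)}$ is central and real ($\sigma^*=\sigma$) and the Lefschetz operator $L(\omega)=\sigma\wedge\omega$ gives isomorphisms $L^{n-k}:\Omega^k\to\Omega^{2n-k}$ for $0\le k<n$. It is a \emph{K\"ahler structure} if also $\mathrm d\sigma=0$. Let $\kappa\in\Omega^{(1,1)}$ be a nonzero real left $A$-coinvariant form; such a form is unique up to a real scalar. We assume that $(\Omega^{(\bullet,\bullet)},\kappa)$ is an Hermitian structure. Then $\mathrm d\kappa=0$ (Corollary~\ref{cor:degree} contains a proof), so the structure is K\"ahler.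

A form $\alpha\in\Omega^k$, $k\le n$, is \emph{primitive} if $L^{n-k+1}\alpha=0$; we write $P^{(a,b)}$ for the primitive forms of bidegree $(a,b)$. Every form is uniquely a sum of terms $L^j\alpha$ with $\alpha$ primitive (Lefschetz decomposition), and the \emph{Hodge map} is defined by
\begin{equation}\label{eq:hodge}
\ast_\kappa(L^j\alpha)=(-1)^{k(k+1)/2}\,i^{\,a-b}\,\frac{j!}{(n-j-k)!}\,L^{n-j-k}\alpha,\qquad \alpha\in P^{(a,b)},\quad k=a+b .
\end{equation}
Put $g(\omega,\nu)=\ast_\kappa\big(\ast_\kappa(\omega^*)\wedge\nu\big)\in B$ for forms of the same degree and $g(\omega,\nu)=0$ for forms of different degrees, and put $\langle\omega,\nu\rangle=\mathbf h(g(\omega,\nu))$, where $\mathbf h$ is the Haar state of $A$. We assume that $\kappa$ is normalized, in sign and scale, so that $\langle\cdot,\cdot\rangle$ is positive definite on $\Omega^\bullet$. Let $\overline\partial^\dagger:\Omega^{(0,k+1)}\to\Omega^{(0,k)}$ be the adjoint of $\overline\partial$, so that $\langle\overline\partial\omega,\nu\rangle=\langle\omega,\overline\partial^\dagger\nu\rangle$.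 Let $L^2(\Omega^{(0,\bullet)})$ be the completion of $\Omega^{(0,\bullet)}$, let $B$ act by left multiplication, and let $D$ be the closure of $\overline\partial+\overline\partial^\dagger$, defined initially on $\Omega^{(0,\bullet)}$.

The problem, which comes from \cite{OB}, is to decide whether $(B,L^2(\Omega^{(0,\bullet)}),D)$ is a spectral triple.

\subsection{Results}

\begin{theorem}\label{thm:triple}
In the setting above, $(B,L^2(\Omega^{(0,\bullet)}),D)$ is a spectral triple.
\end{theorem}

The algebra $A$ is the direct sum of the spaces $A_\lambda$ of matrix coefficients of the irreducible modules $V_\lambda$, where $\lambda$ runs over the set $P^+$ of dominant integral weights. For a left $A$-comodule $M$ the \emph{$\lambda$-isotypic part} $M_\lambda$ consists of the elements that the coaction maps into $A_\lambda\otimes M$. The spaces $\Omega^{(0,\bullet)}_\lambda$ are finite-dimensional, mutually orthogonal and preserved by $D$, so the resolvent is compact exactly when the smallest eigenvalue of $D^2$ on $\Omega^{(0,\bullet)}_\lambda$ tends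 to infinity with $\lambda$. The next theorem gives the rate.

\begin{theorem}\label{thm:growth}
Let $Q=\max(q,q^{-1})$. There are constants $0<c_1\le c_2$ such that
\[
c_1\,Q^{(\theta,\lambda)}\ \le\ (1+D^2)\big|_{\Omega^{(0,\bullet)}_\lambda}\ \le\ c_2\,Q^{(\theta,\lambda)}\qquad\text{for all }\lambda\in P^+ .
\]
Hence $(1+D^2)^{-r}$ is trace class for every $r>0$, and the number $N(\Lambda)$ of eigenvalues of $D^2$ that are at most $\Lambda$, counted with multiplicity, satisfies $c(\log\Lambda)^{2n}\le N(\Lambda)\le C(\log\Lambda)^{2n}$ for large $\Lambda$, with constants $c,C>0$.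
\end{theorem}

Exponential growth is what one should expect: deformation replaces an integer $m$ by the $q$-integer $[m]$, which has size $Q^m$, while the multiplicities keep their classical values. The dimension $2n$ therefore survives only as the power of the logarithm.

\subsection{Outline of the proof}

Forms are realized inside $A\otimes V$ for a finite-dimensional space $V$, and $U_q(\mathfrak g)$ acts on the first factor as the algebra of ``derivatives'' (Sections~\ref{sec:bundles} and~\ref{sec:calculus}). All axioms except compactness of the resolvent follow quickly from this picture (Section~\ref{sec:inner}). The lower bound in Theorem~\ref{thm:growth} has four steps.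
\begin{enumerate}
\item A K\"ahler identity gives $\|D\omega\|=\|\partial\omega\|$ on $\Omega^{(0,k)}$ (Section~\ref{sec:kahler}).
\item Unlike $\overline\partial\omega$, the form $\partial\omega$ records all first derivatives of $\omega$ in the $(1,0)$-directions, and these control the derivatives in the $(0,1)$-directions. This is the substitute for ellipticity (Section~\ref{sec:first}). Applied to $\omega=\overline\partial f$ it controls the second derivatives of a function $f$.
\item The $R$-matrix and the adjoint representation produce a central element of known size $Q^{2(\theta,\lambda)}$ that is a sum of squares of derivatives of order at most two (Section~\ref{sec:central}).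
\item Steps 2 and 3 give the bound for functions, and forms are reduced to functions by left multiplication with finitely many fixed elements of $A$ (Section~\ref{sec:lower}).
\end{enumerate}
Section~\ref{sec:example} carries this out by hand for $G=SU_2$. The upper bound and the eigenvalue count are in Section~\ref{sec:upper}.

The letters $c,C$ denote positive constants that do not depend on $\lambda$ or on the vectors considered and may change from line to line. Inner products are conjugate-linear in the first variable.

\section{The quantum group and its Haar state}\label{sec:conv}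

\subsection{The enveloping algebra}

Let $(\cdot,\cdot)$ be the invariant inner product on weights used to define $U=U_q(\mathfrak g)$; the same form appears in Theorem~\ref{thm:growth}. Let $P\supseteq P^+$ be the weight lattice, $\varpi_i$ the fundamental weights, $\rho$ the half sum of the positive roots, $w_0$ the longest element of the Weyl group, $a_{ij}=2(\alpha_i,\alpha_j)/(\alpha_i,\alpha_i)$ and $q_i=q^{(\alpha_i,\alpha_i)/2}$. For $\beta$ in the root lattice, the \emph{$s$-degree} of $\beta$ is its coefficient of $\alpha_s$.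

The algebra $U$ has generators $E_i,F_i$ and $K_\beta$ ($\beta$ in the root lattice, $K_i=K_{\alpha_i}$), with $K_\beta K_\gamma=K_{\beta+\gamma}$, $K_0=1$, $K_\beta E_iK_\beta^{-1}=q^{(\beta,\alpha_i)}E_i$, $K_\beta F_iK_\beta^{-1}=q^{-(\beta,\alpha_i)}F_i$, $[E_i,F_j]=\delta_{ij}(K_i-K_i^{-1})/(q_i-q_i^{-1})$ and the $q$-Serre relations. It is a Hopf $*$-algebra with $K_\beta$ grouplike and self-adjoint, and
\begin{gather*}
\Delta E_i=E_i\otimes K_i+1\otimes E_i,\qquad \Delta F_i=F_i\otimes1+K_i^{-1}\otimes F_i,\\
S(E_i)=-E_iK_i^{-1},\qquad S(F_i)=-K_iF_i,\qquad E_i^*=K_iF_i,\qquad F_i^*=E_iK_i^{-1}.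
\end{gather*}
We use Sweedler notation $\Delta u=u_{(1)}\otimes u_{(2)}$, and $m\mapsto m_{(-1)}\otimes m_{(0)}$ for left coactions. We recall that $S(u_{(1)})u_{(2)}=u_{(1)}S(u_{(2)})=\varepsilon(u)$, that $u_{(2)}S^{-1}(u_{(1)})=S^{-1}(u_{(2)})u_{(1)}=\varepsilon(u)$, and that $S(u^*)^*=S^{-1}(u)$. On generators one reads off $S^2(y)=K_{2\rho}\,y\,K_{2\rho}^{-1}$. The subalgebras generated by the $E_i$ and by the $F_i$ are $U^+$ and $U^-$, graded by weight. The Hopf $*$-subalgebra $U_{\mathfrak l}=U_q(\mathfrak l_S)$ is generated by $E_j,F_j$ for $j\neq s$ and all $K_\beta$.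

A module is of \emph{type 1} if it is spanned by weight vectors, $K_\beta x=q^{(\beta,\nu)}x$ with $\nu\in P$. Since $q>0$ and $q\neq1$, the eigenvalues of the $K_\beta$ determine $\nu$. Finite-dimensional type 1 modules of $U$ and of $U_{\mathfrak l}$ are semisimple, and the irreducible ones are classified by their highest weights and have the classical characters. A $U_{\mathfrak l}$-module generated by a vector $x$ of weight $\nu$ with $E_jx=0$ and $F_j^{1+2(\nu,\alpha_j)/(\alpha_j,\alpha_j)}x=0$ for all $j\neq s$ is finite-dimensional and irreducible, and the same holds with the roles of $E$ and $F$ exchanged and $\nu$ replaced by $-\nu$ in the exponent. A module with an inner product such that $\langle ux,y\rangle=\langle x,u^*y\rangle$ is called \emph{unitary}. Each irreducible $U$-module $V_\lambda$, $\lambda\in P^+$, is unitary, and tensor products of unitary modules are unitary because $\Delta$ is a $*$-map.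

Two rank-one computations are used repeatedly. Since $K_s^{-1}F_s=q_s^2F_sK_s^{-1}$,
\begin{equation}\label{eq:FF}
F_s^*F_s=q_s^2E_sF_sK_s^{-1}=q_s^2\,F_sF_s^*+q_s^2\,\frac{1-K_s^{-2}}{q_s-q_s^{-1}} .
\end{equation}
Put $[a]=(q_s^a-q_s^{-a})/(q_s-q_s^{-1})$. In the irreducible type 1 module of highest weight $m$ over the copy of $U_{q_s}(\mathfrak{sl}_2)$ generated by $E_s,F_s,K_s^{\pm1}$, the element $E_sF_s$ acts on the vector with $K_s$-eigenvalue $q_s^{p}$ by $[\frac{m-p}2+1][\frac{m+p}2]$. So on that vector
\begin{equation}\label{eq:sl2}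
F_s^*F_s=q_s^{2-p}\,\big[\tfrac{m-p}2+1\big]\big[\tfrac{m+p}2\big].
\end{equation}

\subsection{The coordinate algebra}

The Hopf $*$-algebra $A=\bigoplus_{\lambda\in P^+}A_\lambda$ consists of functionals on $U$, with $A_\lambda$ spanned by the matrix coefficients of $V_\lambda$. The pairing satisfies $\langle uv,a\rangle=\langle u,a_{(1)}\rangle\langle v,a_{(2)}\rangle$, $\langle u,ab\rangle=\langle u_{(1)},a\rangle\langle u_{(2)},b\rangle$, $\langle u,S(a)\rangle=\langle S(u),a\rangle$ and $\langle u,a^*\rangle=\overline{\langle S(u)^*,a\rangle}$. The left action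
\[
ua=u\triangleright a=a_{(1)}\langle u,a_{(2)}\rangle
\]
plays the role of differentiation along left-invariant vector fields. It satisfies
\begin{equation}\label{eq:action}
u(ab)=(u_{(1)}a)(u_{(2)}b),\qquad (ua)^*=S(u)^*a^*,\qquad \Delta(ua)=a_{(1)}\otimes ua_{(2)},\qquad\varepsilon(ua)=\langle u,a\rangle .
\end{equation}
If $t_{ij}$ are the matrix coefficients of a module $W$ in a basis and $\varrho(u)_{ij}=\langle u,t_{ij}\rangle$, then $\Delta t_{ij}=\sum_kt_{ik}\otimes t_{kj}$ and $ut_{ij}=\sum_kt_{ik}\varrho(u)_{kj}$. Thus each row spans a quotient of $W$, and $A_\lambda$ is a sum of $\dim V_\lambda$ copies of $V_\lambda$; in particular the $U$-invariant elements of $A$ are the scalars. By definition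
\[
B=\{b\in A:\ ub=\varepsilon(u)b\ \text{ for all }u\in U_{\mathfrak l}\},\qquad B^+=B\cap\ker\varepsilon,
\]
and $\Delta B\subseteq A\otimes B$ by \eqref{eq:action}.

The Haar state $\mathbf h$ vanishes on $A_\lambda$ for $\lambda\neq0$ and $\mathbf h(1)=1$; hence $a_{(1)}\mathbf h(a_{(2)})=\mathbf h(a)1$ and $\mathbf h(ua)=\varepsilon(u)\mathbf h(a)$. It is faithful, so $\langle a,b\rangle=\mathbf h(a^*b)$ is an inner product on $A$ with completion $L^2(A)$. The spaces $A_\lambda$ are mutually orthogonal, and left multiplication by any element of $A$ is bounded on $L^2(A)$.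

\begin{lemma}\label{lem:star}
For $u\in U$ and $a,b\in A$ we have $\langle a,ub\rangle=\langle u^*a,b\rangle$.
\end{lemma}

\begin{proof}
For $v\in U$ and $x,y\in A$, \eqref{eq:action} gives $v_{(1)}\big(x\,(S(v_{(2)})y)\big)=(v_{(1)}x)(v_{(2)}S(v_{(3)})y)=(vx)y$, so invariance of $\mathbf h$ gives $\mathbf h((vx)y)=\mathbf h(x\,(S(v)y))$. Take $v=S^{-1}(u)$, $x=a^*$, $y=b$, and note that $(u^*a)^*=S(u^*)^*a^*=S^{-1}(u)a^*$.
\end{proof}

\begin{lemma}\label{lem:nontrivial}
$B\neq\mathbb C1$.
\end{lemma}

\begin{proof}
Let $t_{ij}$ be the matrix coefficients of $V_{\varpi_s}$ in an orthonormal weight basis whose first vector is the highest weight vector. Since $(\varpi_s,\alpha_j)=0$ for $j\neq s$, that vector spans a $U_{\mathfrak l}$-stable line, with a character $\chi$ satisfying $\chi(u^*)=\overline{\chi(u)}$. For $u\in U_{\mathfrak l}$ we get $ut_{i1}=\chi(u)t_{i1}$ and $ut_{i1}^*=(S^{-1}(u^*)t_{i1})^*=\chi(S(u))t_{i1}^*$. Hence $u(t_{i1}t_{i1}^*)=\chi(u_{(1)}S(u_{(2)}))t_{i1}t_{i1}^*$, so $t_{i1}t_{i1}^*\in B$. For $i\neq1$ this element is nonzero,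 because $\mathbf h$ is faithful, and has counit $0$, so it is not a scalar.
\end{proof}

\section{The quantum projective line}\label{sec:example}

Let $G=SU_2$, with simple root $\alpha=\theta$, $(\alpha,\alpha)=2$, $n=1$, and generators $E,F,K$. Here $U_{\mathfrak l}$ is generated by $K^{\pm1}$, so $B$ is the weight-zero subspace of $A$, and $B_\lambda=B\cap A_\lambda$ is nonzero only for $\lambda=m\alpha$, where it has dimension $\dim V_{m\alpha}=2m+1$. We borrow from Sections~\ref{sec:calculus} and~\ref{sec:inner} the following description. The operator $\overline\partial$ differentiates along $F$ or along $F^*$; we take the case of $F$. Then $\Omega^{(0,1)}=\{a\otimes\eta: Ka=q^{-2}a\}$, $\overline\partial f=Ff\otimes\eta$, the norm on $B$ is that of $L^2(A)$, and $\|a\otimes\eta\|^2=\gamma\|a\|^2$ for a constant $\gamma>0$.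

\subsection*{The spectrum}
By Lemma~\ref{lem:star}, $\langle\overline\partial f,a\otimes\eta\rangle=\gamma\langle f,F^*a\rangle$, and $F^*a$ has weight zero. So
\begin{equation}\label{eq:exadj}
\overline\partial^\dagger(a\otimes\eta)=\gamma F^*a .
\end{equation}
By \eqref{eq:sl2} with highest weight $2m$ and $p=0$, $D^2$ acts on $B_{m\alpha}$ by $\mu_m=\gamma q^2[m][m+1]$. For $m\ge1$, $F$ maps the weight $0$ space of $V_{m\alpha}$ bijectively onto the weight $-\alpha$ space, so $\Omega^{(0,1)}_{m\alpha}=\overline\partial B_{m\alpha}$, and $D^2$ acts there by $\mu_m$ as well. Since $(\theta,m\alpha)=2m$ and $[m][m+1]$ is comparable to $Q^{2m}$ for $m\ge1$, this is the two-sided bound of Theorem~\ref{thm:growth}. If $M$ is the largest index with $\mu_M\le\Lambda$, then $N(\Lambda)=1+\sum_{m=1}^M2(2m+1)=2M^2+4M+1$ and $M=\log\Lambda/(2\log Q)+O(1)$.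

\subsection*{The method}
This computation used that $f$ lies in a single isotypic component for $U_q(\mathfrak{sl}_2)$. In higher rank, $\|\overline\partial f\|$ is still comparable to $\|F_sf\|$ up to $\|f\|$, but $F_s^*F_s$ is far from central, and a $U_{\mathfrak l}$-invariant vector in $V_\lambda$ spreads over many isotypic components of the subalgebra generated by $E_s,F_s,K_s^{\pm1}$. The largest component gives an upper bound; a lower bound needs another argument. Here it is in rank one.

Let $f\in B_{m\alpha}$ be a unit vector with $D^2f=\mu f$, and pretend that $\mu$ is unknown. Then $\|Ff\|^2=\mu/\gamma$. Formula \eqref{eq:exadj} says that on $(0,1)$-forms $D$ is the derivative in the \emph{opposite} direction $F^*$; this is the K\"ahler identity in this case. Applying it to $\overline\partial f$ gives $\|F^*Ff\|=\mu/\gamma$. The commutation relation \eqref{eq:FF}, paired with the vector $Ff$ of weight $-\alpha$, turns the direction back: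
\[
\|F^2f\|^2=q^2\|F^*Ff\|^2+q^2\,\frac{1-q^4}{q-q^{-1}}\,\|Ff\|^2\le C(\mu^2+\mu).
\]
It remains to bound a quantity of known size by $f$, $Ff$, $F^2f$. We claim that
\begin{equation}\label{eq:exid}
q^{4m+2}+1+q^{-4m-2}=(q^2+1+q^{-2})\|f\|^2+(q-q^{-1})^2(q+q^{-1})(1+q^{-4})\|Ff\|^2+(q-q^{-1})^4q^{-6}\|F^2f\|^2 .
\end{equation}
Indeed, \eqref{eq:sl2} gives $\|Ff\|^2=q^2[m][m+1]$ and $\|F^2f\|^2=q^6[m-1][m][m+1][m+2]$. With $t=q^{2m+1}+q^{-2m-1}$, $a=q+q^{-1}$, $b=q^3+q^{-3}$ we have $(q-q^{-1})^2[m][m+1]=t-a$, $(q-q^{-1})^2[m-1][m+2]=t-b$ and $(q+q^{-1})(q^2+q^{-2})=a+b$. The right side of \eqref{eq:exid} is $a^2-1+(a+b)(t-a)+(t-a)(t-b)=t^2-1$, which is the left side. Now \eqref{eq:exid} gives $Q^{4m}\le C(1+\mu)^2$, that is, $1+\mu\ge cQ^{2m}$.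

The left side of \eqref{eq:exid} is a sum over the three weights $\alpha,0,-\alpha$ of the adjoint representation, and in Section~\ref{sec:central} the identity reappears as the value of a central element that exists for every $\mathfrak g$. At $q=1$ it reads $3=3$: the argument is specific to $q\neq1$, and so are the constants in Theorem~\ref{thm:growth}.

\section{Homogeneous bundles and frames}\label{sec:bundles}

Classically, a homogeneous vector bundle over $G/L_S$ is determined by its fiber, a representation of $L_S$, and its sections are the equivariant functions from $G$ to the fiber. We recall the quantum version.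

Let $H=A/\{a:\langle U_{\mathfrak l},a\rangle=0\}$, a Hopf algebra of functionals on $U_{\mathfrak l}$. A left $H$-comodule $V$ is a right $U_{\mathfrak l}$-module by $v\triangleleft u=\langle u,v_{(-1)}\rangle v_{(0)}$. We call the finite-dimensional right modules that arise in this way \emph{admissible}. The dual $V^*$ is a left $U_{\mathfrak l}$-module by $(u\phi)(v)=\phi(v\triangleleft u)$.

\begin{lemma}\label{lem:adm}
A finite-dimensional right $U_{\mathfrak l}$-module $V$ is admissible if and only if $V^*$ embeds in the restriction of a finite-dimensional unitary type 1 $U$-module. Admissible modules are semisimple.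
\end{lemma}

\begin{proof}
If $V^*$ embeds, the matrix coefficients of $V$ are restrictions of elements of $A$, so they lie in $H$ and define the coaction. Conversely, the modules $V_\lambda|_{U_{\mathfrak l}}$ are unitary for a $*$-subalgebra, hence semisimple, and $H$ is spanned by their matrix coefficients. So $H$ is the direct sum of the coefficient coalgebras of the irreducible $U_{\mathfrak l}$-modules that occur in some $V_\lambda$. This means that $H$ is cosemisimple, so its comodules are semisimple. If $V$ is an irreducible comodule, the matrix coefficients of $V^*$ lie in $H$; matrix coefficients of inequivalent irreducible modules are linearly independent, so $V^*$ is one of the modules that occur. For general $V$ take direct sums.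
\end{proof}

For $u\in U$ and $\omega\in A\otimes V$ we write $u\omega=(u\triangleright\otimes\,\mathrm{id})\omega$. For admissible $V$ put
\[
\Gamma(V)=A\,\square_HV=\{\omega\in A\otimes V:\ u\omega=(\mathrm{id}\otimes\triangleleft u)\,\omega\ \text{ for all }u\in U_{\mathfrak l}\}.
\]
This is a $B$-bimodule through multiplication on the first factor and a left $A$-comodule through $\Delta\otimes\mathrm{id}$. Since the action of $U$ preserves each $A_\lambda$, we have $\Gamma(V)=\bigoplus_\lambda\Gamma(V)_\lambda$ with $\Gamma(V)_\lambda=\Gamma(V)\cap(A_\lambda\otimes V)$ finite-dimensional. For $\omega\in A\otimes V$ and $\phi\in V^*$ let $\omega_\phi=(\mathrm{id}\otimes\phi)\omega\in A$ be the corresponding component. Then $\omega\in\Gamma(V)$ if and only if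
\begin{equation}\label{eq:comp}
u\,\omega_\phi=\omega_{u\phi}\qquad(u\in U_{\mathfrak l},\ \phi\in V^*),
\end{equation}
so $\Gamma(V)_\lambda\cong\operatorname{Hom}_{U_{\mathfrak l}}(V^*,A_\lambda)$.

The following is Takeuchi's equivalence \cite{Tak}. It needs faithful flatness of $A$ over $B$, which holds by \cite{MS} since $H$ is cosemisimple. A left $B$-module $M$ with a left $A$-coaction is \emph{covariant} if $bm\mapsto b_{(1)}m_{(-1)}\otimes b_{(2)}m_{(0)}$.

\begin{theorem}[\cite{Tak,MS}]\label{thm:tak}
For a covariant left $B$-module $M$, the map $m\mapsto m_{(-1)}\otimes[m_{(0)}]$ is an isomorphism $M\cong A\,\square_H(M/B^+M)$. For a left $H$-comodule $V$, the map $\varepsilon\otimes\mathrm{id}$ induces an isomorphism $\Gamma(V)/B^+\Gamma(V)\cong V$. These give an equivalence of categories between covariant left $B$-modules and left $H$-comodules.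
\end{theorem}

For $M=\Gamma(V)$ the two statements are compatible: if $[\omega]=(\varepsilon\otimes\mathrm{id})\omega$ denotes the value of a section at the base point, then $\omega=\omega_{(-1)}\otimes[\omega_{(0)}]$.

A homogeneous bundle whose fiber sits inside a representation of $G$ is a direct summand of a trivial bundle, so finitely many sections generate it. We need this with explicit coordinates.

\begin{lemma}[Frames]\label{lem:frame}
Let $V$ be admissible of dimension $m$. There are a basis $v_1,\dots,v_m$ of $V$ consisting of weight vectors and a finite matrix $(t_{ij})$ over $A$ with $\varepsilon(t_{ij})=\delta_{ij}$ such that: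
\begin{enumerate}
\item[(a)] $\omega_i=\sum_{j\le m}t_{ij}\otimes v_j$ lies in $\Gamma(V)$ for all $i$;
\item[(b)] for $\omega=\sum_ja_j\otimes v_j\in\Gamma(V)$ the elements $b_i=\sum_{k\le m}S^{-1}(t_{ki})\,a_k$ lie in $B$, and $a_j=\sum_it_{ij}b_i$, that is, $\omega=\sum_i\omega_ib_i$;
\item[(c)] the inner product on $V$ that makes the $v_j$ orthonormal satisfies $\langle v\triangleleft y^*,w\rangle=\langle v,w\triangleleft y\rangle$ for $y\in U_{\mathfrak l}$;
\item[(d)] $\Gamma(V)B^+=B^+\Gamma(V)$.
\end{enumerate}
\end{lemma}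

\begin{proof}
Embed $V^*$ in a unitary $U$-module $W$. Choose an orthonormal basis $\phi_1,\phi_2,\dots$ of $W$ such that $\phi_1,\dots,\phi_m$ are weight vectors spanning $V^*$, let $(v_j)$ be the dual basis of $V$, let $t_{ij}$ be the matrix coefficients of $W$, and let $\varrho(u)_{ij}=\langle u,t_{ij}\rangle$. For $u\in U_{\mathfrak l}$ both $V^*$ and its orthogonal complement are stable, so $\varrho(u)$ is block diagonal. From $\phi_j(v_k\triangleleft u)=(u\phi_j)(v_k)=\varrho(u)_{kj}$ we get $v_k\triangleleft u=\sum_{j\le m}\varrho(u)_{kj}v_j$. Hence $\sum a_j\otimes v_j\in\Gamma(V)$ if and only if $ua_j=\sum_{k\le m}a_k\varrho(u)_{kj}$ for all $u\in U_{\mathfrak l}$. This holds for $a_j=t_{ij}$, which is (a). Both sides of (c) equal $\varrho(y)_{lk}$ for $v=v_k$, $w=v_l$.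

For (b), $\Delta S^{-1}(t_{ki})=\sum_lS^{-1}(t_{li})\otimes S^{-1}(t_{kl})$ gives $uS^{-1}(t_{ki})=\sum_lS^{-1}(t_{li})\varrho(S^{-1}u)_{kl}$. For $u\in U_{\mathfrak l}$, block diagonality lets us sum over all $k$ in
\[
ub_i=\sum_{l}\sum_{p\le m}S^{-1}(t_{li})\,a_p\sum_k\varrho(u_{(2)})_{pk}\,\varrho(S^{-1}u_{(1)})_{kl}=\varepsilon(u)\sum_{p\le m}S^{-1}(t_{pi})a_p ,
\]
so $b_i\in B$. Further $\sum_it_{ij}S^{-1}(t_{ki})=S^{-1}\big(\sum_it_{ki}S(t_{ij})\big)=\delta_{kj}$, which gives $\sum_it_{ij}b_i=a_j$.

For (d), let $J$ be the kernel of $\varepsilon\otimes\mathrm{id}$ on $\Gamma(V)$. It contains $\Gamma(V)B^+$. If $\omega\in J$, then all $\varepsilon(a_k)$ vanish, so $b_i\in B^+$ and $\omega\in\Gamma(V)B^+$. By Theorem~\ref{thm:tak}, $J=B^+\Gamma(V)$.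
\end{proof}

\section{The calculus in terms of $U_q(\mathfrak g)$}\label{sec:calculus}

To estimate $\partial$ and $\overline\partial$ we need formulas for them. We obtain these by constructing two calculi by hand and invoking a classification. A \emph{first-order differential calculus} on $B$ is a $B$-bimodule $\Omega^1$ with a derivation $\mathrm d:B\to\Omega^1$ such that $\Omega^1=B\,\mathrm dB$. A left covariant one is \emph{finite-dimensional} if $\Omega^1/B^+\Omega^1$ is, and \emph{irreducible} if it is nonzero and has no covariant quotient calculus other than $0$ and itself.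

\begin{theorem}[Heckenberger--Kolb]\label{thm:HK}
\begin{enumerate}
\item[(a)] \cite{HK04} There are exactly two non-isomorphic finite-dimensional irreducible left covariant first-order differential calculi on $B$. The first-order part $\Omega^1$ of the Heckenberger--Kolb calculus is their direct sum, and $\Omega^\bullet$ is generated by $B$ and $\Omega^1=B\,\mathrm dB$.
\item[(b)] \cite{HK06} The complex structure is factorizable: $\wedge:\Omega^{(a,0)}\otimes_B\Omega^{(0,b)}\to\Omega^{(a,b)}$ is an isomorphism. Moreover $\Omega^{(a,b)}=0$ if $a>n$ or $b>n$.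
\end{enumerate}
\end{theorem}

\subsection{Tangent spaces and one-forms}

Classically the holomorphic and anti-holomorphic tangent spaces at the base point are the $\mathfrak l_S$-modules generated by the root vectors for $\pm\alpha_s$. Let $\operatorname{ad}(u)x=u_{(1)}xS(u_{(2)})$ be the adjoint action of $U$ on itself. Among the elements $E_sK_s^{j}$ and $F_sK_s^j$ we use $F_s$ and $F_s^*=E_sK_s^{-1}$, because both have coproduct $Z\otimes1+K_s^{-1}\otimes Z$ and so act on $B$ as derivations.

\begin{lemma}\label{lem:N}
Let $Z_0\in\{F_s,F_s^*\}$ and $N=\operatorname{ad}(U_{\mathfrak l})Z_0$.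
\begin{enumerate}
\item[(a)] $N$ is a finite-dimensional irreducible $U_{\mathfrak l}$-module. Its weights have $s$-degree $-1$ if $Z_0=F_s$ and $+1$ if $Z_0=F_s^*$. The right module $N^*$, with $\phi\triangleleft u=\phi\circ\operatorname{ad}(u)$, is admissible and has the same weights.
\item[(b)] For a basis $Z_0,Z_1,\dots$ of $N$ there are $l_{mr}\in U_{\mathfrak l}$ with $\varepsilon(l_{mr})=\delta_{mr}$ and $\Delta Z_m=Z_m\otimes1+\sum_rl_{mr}\otimes Z_r$.
\item[(c)] $uZ=(\operatorname{ad}(u_{(1)})Z)\,u_{(2)}$ for $u\in U_{\mathfrak l}$, $Z\in N$; so $U_{\mathfrak l}N\subseteq NU_{\mathfrak l}$.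
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\operatorname{ad}(E_j)x=[E_j,x]K_j^{-1}$ and $\operatorname{ad}(F_j)x=F_jx-K_j^{-1}xK_jF_j$. Let $j\neq s$. Then $\operatorname{ad}(E_j)F_s=0$, and $\operatorname{ad}(F_j)F_s^*=F_jE_sK_s^{-1}-q^{-(\alpha_j,\alpha_s)}E_sK_s^{-1}F_j=[F_j,E_s]K_s^{-1}=0$. For $x\in U^-_\gamma$ and $y\in U^+_\gamma$,
\[
\operatorname{ad}(F_j)x=F_jx-q^{-(\alpha_j,\gamma)}xF_j,\qquad \operatorname{ad}(E_j)(yK_{-\gamma})=\big(E_jy-q^{-(\alpha_j,\gamma)}yE_j\big)K_{-\gamma-\alpha_j}.
\]
Let $r=1-a_{js}$. In $r$ iterations starting from $F_s$, or from $E_sK_s^{-1}$, the scalars $q^{-(\alpha_j,\gamma)}$ run through $q_j^{r-1},q_j^{r-3},\dots,q_j^{1-r}$ in some order, and the $q$-binomial theorem expands the product into the $q$-Serre expression. So $\operatorname{ad}(F_j)^rF_s=0=\operatorname{ad}(E_j)^rF_s^*$. Thus $N$ is finite-dimensional and irreducible, of highest weight $-\alpha_s$, respectively lowest weight $\alpha_s$, and $U_{\mathfrak l}$ does not change the $s$-degree. A vector of weight $\mp\alpha_s$ in $V_\theta$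 is killed by the $E_j$, respectively $F_j$, with $j\neq s$, because $\pm(\alpha_j-\alpha_s)$ is neither a root nor $0$. It generates a $U_{\mathfrak l}$-submodule isomorphic to $N$, so $N^*$ is admissible by Lemma~\ref{lem:adm}.

(b) From $\Delta Z_0=Z_0\otimes1+K_s^{-1}\otimes Z_0$,
\[
\Delta(\operatorname{ad}(u)Z_0)=\operatorname{ad}(u)Z_0\otimes1+u_{(1)}K_s^{-1}S(u_{(3)})\otimes\operatorname{ad}(u_{(2)})Z_0 .
\]
This gives the $l_{mr}$. Applying $\varepsilon\otimes\mathrm{id}$ and using $\varepsilon(Z_m)=0$ gives $\varepsilon(l_{mr})=\delta_{mr}$.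

(c) $uZ=u_{(1)}ZS(u_{(2)})u_{(3)}$.
\end{proof}

\begin{proposition}\label{prop:one}
There is a labeling $\{X_0,Y_0\}=\{F_s,F_s^*\}$ with the following property. Let $X_0,X_1,\dots$ and $Y_0,Y_1,\dots$ be bases of $N_X=\operatorname{ad}(U_{\mathfrak l})X_0$ and $N_Y=\operatorname{ad}(U_{\mathfrak l})Y_0$, with dual bases $\xi^m$ and $\eta^j$. Then $\Omega^{(1,0)}=\Gamma(N_X^*)$ and $\Omega^{(0,1)}=\Gamma(N_Y^*)$ as covariant bimodules, and
\begin{equation}\label{eq:d1}
\partial b=\sum_mX_mb\otimes\xi^m,\qquad\overline\partial b=\sum_jY_jb\otimes\eta^j\qquad(b\in B).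
\end{equation}
\end{proposition}

\begin{proof}
For $N$ as in Lemma~\ref{lem:N}, with dual bases $Z_m$, $\zeta^m$, put $d_Nb=\sum_mZ_mb\otimes\zeta^m$. By Lemma~\ref{lem:N}(c), $uZ_mb=(\operatorname{ad}(u)Z_m)b$ for $u\in U_{\mathfrak l}$, so $d_Nb\in\Gamma(N^*)$ by \eqref{eq:comp}. By Lemma~\ref{lem:N}(b) and $l_{mr}b=\delta_{mr}b$, we have $Z_m(bb')=(Z_mb)b'+b\,Z_mb'$, so $d_N$ is a derivation, and it is colinear by \eqref{eq:action}.

Suppose $d_N=0$. Then $Z_0B=0$, and applying $*$ gives $S(Z_0)^*B=0$. Since $S(F_s)^*=-E_s$ and $S(F_s^*)^*=-F_sK_s$, both $E_s$ and $F_s$ kill $B$. Then $B$ consists of $U$-invariants, contradicting Lemma~\ref{lem:nontrivial}. So $d_N\neq0$. Since $N^*$ is irreducible, Theorem~\ref{thm:tak} shows that $\Gamma(N^*)$ has no proper nonzero covariant left submodule. Hence $\Gamma(N^*)=B\,d_NB$, and $(\Gamma(N^*),d_N)$ is a finite-dimensional irreducible covariant calculus. The two choices of $Z_0$ give non-isomorphic calculi, since an isomorphism would induce one of the fibers $N^*$, whose weights have different $s$-degrees.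

By Theorem~\ref{thm:HK}(a), $\Omega^1\cong\Gamma(N_1^*)\oplus\Gamma(N_2^*)$ with $\mathrm d=(d_{N_1},d_{N_2})$. The fibers are irreducible and inequivalent, so by Theorem~\ref{thm:tak} the two summands are the only proper nonzero covariant left submodules. The submodules $\Omega^{(1,0)}$ and $\Omega^{(0,1)}$ are covariant, complementary and interchanged by $*$, hence both nonzero and proper. So they are the two summands.
\end{proof}

Which labeling occurs does not matter; we treat both. Note that $Y_0=X_0^*$.

\subsection{Higher forms}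

By Lemma~\ref{lem:frame}(d), $\Omega^1B^+=B^+\Omega^1$. Since $\Omega^k$ is spanned by products of $k$ one-forms, $\Omega^\bullet B^+=B^+\Omega^\bullet$, and this is a two-sided ideal, homogeneous for the bigrading. Put $V^{(a,b)}=\Omega^{(a,b)}/B^+\Omega^{(a,b)}$. Then $V^\bullet=\bigoplus V^{(a,b)}$ is a bigraded algebra generated by $V^{(1,0)}=N_X^*$ and $V^{(0,1)}=N_Y^*$. It vanishes above degree $2n$, so it is finite-dimensional, and $(vw)\triangleleft u=(v\triangleleft u_{(1)})(w\triangleleft u_{(2)})$. The map $\omega\mapsto\omega_{(-1)}\otimes[\omega_{(0)}]$ of Theorem~\ref{thm:tak} is multiplicative, so we may identify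
\begin{equation}\label{eq:wedge}
\Omega^{(a,b)}=\Gamma(V^{(a,b)}),\qquad\Big(\sum a_i\otimes v_i\Big)\wedge\Big(\sum a_j'\otimes w_j\Big)=\sum a_ia_j'\otimes v_iw_j .
\end{equation}
In particular $B$ acts from both sides on the first factor.

The space $V^{(a,b)}$ is spanned by products of $a$ elements of $N_X^*$ and $b$ elements of $N_Y^*$ in some order, and weights add. So all weights of $V^{(a,b)}$ have $s$-degree $a-b$ if $X_0=F_s^*$ and $b-a$ if $X_0=F_s$. This remark has several consequences.

\begin{corollary}\label{cor:degree}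
\begin{enumerate}
\item[(a)] If $a\neq b$, then $\Omega^{(a,b)}$ contains no nonzero coinvariant form.
\item[(b)] If $a-b\neq a'-b'$, every left $B$-linear, left $A$-colinear map $\Omega^{(a,b)}\to\Omega^{(a',b')}$ is zero.
\item[(c)] $\partial\kappa=\overline\partial\kappa=0$, the form $\kappa$ commutes with all forms, and $(L\beta)^*=L(\beta^*)$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) A coinvariant form is $1\otimes v$ with $v\triangleleft u=\varepsilon(u)v$, so $v$ has weight $0$.
(b) Such a map $\Phi$ induces $T:V^{(a,b)}\to V^{(a',b')}$ with $T[\omega]=[\Phi\omega]$. Colinearity gives $T([\omega]\triangleleft u)=\langle u,\omega_{(-1)}\rangle[\Phi\omega_{(0)}]=(T[\omega])\triangleleft u$, so $T$ preserves weights and vanishes. Then $\Phi\omega=\omega_{(-1)}\otimes T[\omega_{(0)}]=0$.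
(c) The forms $\partial\kappa\in\Omega^{(2,1)}$ and $\overline\partial\kappa\in\Omega^{(1,2)}$ are coinvariant, so they vanish by (a). Even if ``central'' is read only as $b\kappa=\kappa b$ for $b\in B$, differentiating gives $\mathrm db\wedge\kappa=\kappa\wedge\mathrm db$, and $B$ and $\mathrm dB$ generate $\Omega^\bullet$. Finally $(\kappa\wedge\beta)^*=\beta^*\wedge\kappa$, as $\kappa$ is real of even degree.
\end{proof}

\begin{lemma}\label{lem:del}
For $\omega=\sum_ja_j\otimes v_j\in\Omega^{(0,k)}$ we have $\partial\omega=\sum_{m,j}X_ma_j\otimes\xi^mv_j$.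
\end{lemma}

\begin{proof}
Call the right side $\nabla\omega$. For $u\in U_{\mathfrak l}$, Lemma~\ref{lem:N}(c) gives
\[
u\nabla\omega=\sum(\operatorname{ad}(u_{(1)})X_m)\,u_{(2)}a_j\otimes\xi^mv_j=\sum X_ma_j\otimes(\xi^m\triangleleft u_{(1)})(v_j\triangleleft u_{(2)}),
\]
so $\nabla\omega\in\Gamma(V^{(1,k)})$. By Lemma~\ref{lem:N}(b), $X_m(ba_j)=(X_mb)a_j+b\,X_ma_j$, so $\nabla(b\omega)=\partial b\wedge\omega+b\nabla\omega$. Hence $\partial-\nabla:\Omega^{(0,k)}\to\Omega^{(1,k)}$ is left $B$-linear and colinear, and it vanishes by Corollary~\ref{cor:degree}(b).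
\end{proof}

The next lemma is the only use of factorizability. It says that no cancellation occurs in the formula of Lemma~\ref{lem:del}.

\begin{lemma}\label{lem:inj}
Multiplication $V^{(1,0)}\otimes V^{(0,k)}\to V^{(1,k)}$ is injective.
\end{lemma}

\begin{proof}
Let $M=\Omega^{(1,0)}\otimes_B\Omega^{(0,k)}$. Since $B^+\Omega^{(1,0)}=\Omega^{(1,0)}B^+$, the submodule $B^+M$ is the image of $\Omega^{(1,0)}\otimes B^+\Omega^{(0,k)}$. By right exactness $M/B^+M=\Omega^{(1,0)}\otimes_BV^{(0,k)}$. As $B$ acts on $V^{(0,k)}$ through $\varepsilon$, this equals $(\Omega^{(1,0)}/\Omega^{(1,0)}B^+)\otimes V^{(0,k)}=V^{(1,0)}\otimes V^{(0,k)}$. The left $B$-module isomorphism $\wedge:M\to\Omega^{(1,k)}$ of Theorem~\ref{thm:HK}(b) therefore induces an isomorphism $V^{(1,0)}\otimes V^{(0,k)}\to V^{(1,k)}$, $[\omega]\otimes[\nu]\mapsto[\omega\wedge\nu]$.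
\end{proof}

\section{The inner product and the soft axioms}\label{sec:inner}

\subsection{Positivity on the fiber}

The operator $L$ is $B$-bilinear and colinear, because $\kappa$ is central and coinvariant. So the primitive forms are sub-bimodules and subcomodules, and $\ast_\kappa$ is $B$-bilinear and colinear too. The coaction commutes with $*$, since it does so on the generators $b$ and $\mathrm db$. Therefore
\[
g(\omega b,\nu b')=b^*g(\omega,\nu)b',\qquad \Delta g(\omega,\nu)=\omega_{(-1)}^*\nu_{(-1)}\otimes g(\omega_{(0)},\nu_{(0)}).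
\]
By the first identity $\varepsilon\circ g$ descends to a sesquilinear form $(\cdot,\cdot)$ on $V^{(a,b)}=\Omega^{(a,b)}/\Omega^{(a,b)}B^+$. Applying $\mathrm{id}\otimes\varepsilon$ to the second gives, for $\omega=\sum a_i\otimes v_i$ and $\nu=\sum a_j'\otimes w_j$,
\begin{equation}\label{eq:g}
g(\omega,\nu)=\sum(v_i,w_j)\,a_i^*a_j',\qquad\langle\omega,\nu\rangle=\sum(v_i,w_j)\,\mathbf h(a_i^*a_j').
\end{equation}
On $B$, \eqref{eq:hodge} gives $g(b,b')=\ast_\kappa(L^n(b^*b')/n!)=b^*b'$, so the inner product is that of $L^2(A)$.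

The hypothesis gives positivity only on the subspace $\Gamma(V)\subseteq A\otimes V$. We want to apply $X_m$ and $Y_j$ to the first factor, which leads out of $\Gamma(V)$, so we need a norm on all of $A\otimes V$.

\begin{lemma}\label{lem:pos}
The form $(\cdot,\cdot)$ is positive definite on $V=V^{(a,b)}$.
\end{lemma}

\begin{proof}
The plan is to use invariance and Schur's lemma to reduce to the multiplicity spaces, and to test these on frame sections.

\emph{Invariance.} Let $v=[\omega]$, $w=[\nu]$, $u\in U_{\mathfrak l}$. Since $g(\omega,\nu)\in B$, we have $\langle u,g(\omega,\nu)\rangle=\varepsilon(u)(v,w)$. By \eqref{eq:g} the left side is $\sum(v_i,w_j)\overline{\langle S(u_{(1)})^*,a_i\rangle}\langle u_{(2)},a_j'\rangle$, and $\sum\langle y,a_i\rangle v_i=(\varepsilon\otimes\mathrm{id})(y\omega)=v\triangleleft y$ for $y\in U_{\mathfrak l}$. Hence $\varepsilon(u)(v,w)=(v\triangleleft S(u_{(1)})^*,w\triangleleft u_{(2)})$ for all $v,w\in V$, and so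
\[
(v,w\triangleleft S^{-1}(u))=\varepsilon(u_{(1)})\big(v,w\triangleleft S^{-1}(u_{(2)})\big)=\big(v\triangleleft S(u_{(1)})^*,\,w\triangleleft S^{-1}(u_{(3)})u_{(2)}\big)=(v\triangleleft S(u)^*,w).
\]
That is, $(v,w\triangleleft y)=(v\triangleleft S^2(y)^*,w)$ for $y\in U_{\mathfrak l}$. The twist by $S^2$ is inner and can be removed: with $k=K_{2\rho}$ and $\langle v,w\rangle_0=(v,w\triangleleft k)$, the identity $S^2(k^{-1}yk)=y$ gives
\[
\langle v,w\triangleleft y\rangle_0=\big(v,(w\triangleleft k)\triangleleft k^{-1}yk\big)=(v\triangleleft y^*,w\triangleleft k)=\langle v\triangleleft y^*,w\rangle_0 .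
\]

\emph{Positivity.} Write $V=\bigoplus_pN_p\otimes M_p$ with $N_p$ irreducible and pairwise inequivalent, and give $N_p$ the inner product of Lemma~\ref{lem:frame}(c). Fix inner products on the $M_p$. The operator that represents $\langle\cdot,\cdot\rangle_0$ with respect to the resulting inner product on $V$ commutes with $U_{\mathfrak l}$, so by Schur's lemma $\langle\cdot,\cdot\rangle_0=\bigoplus_p\langle\cdot,\cdot\rangle\otimes h_p$ with sesquilinear forms $h_p$ on $M_p$. Thus the summands are orthogonal for $(\cdot,\cdot)$, and $(y\otimes x,y'\otimes x')=\langle y,y'\triangleleft k^{-1}\rangle\,h_p(x,x')$. Let $t_{ij},v_j$ be a frame for $N_p$. The $v_j$ are weight vectors, so $v_j\triangleleft k^{-1}=e_jv_j$ with $e_j>0$. For $0\neq x\in M_p$ the form $\omega=\sum_jt_{1j}\otimes v_j\otimes x\in\Omega^{(a,b)}$ is nonzero, because $\varepsilon(t_{11})=1$, and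
\[
0<\langle\omega,\omega\rangle=h_p(x,x)\sum_je_j\,\mathbf h(t_{1j}^*t_{1j}).
\]
The sum is positive, so $h_p(x,x)>0$. A complex sesquilinear form with real diagonal is Hermitian, so $h_p$ is an inner product, and $(\cdot,\cdot)$ is an orthogonal sum of tensor products of inner products.
\end{proof}

From now on $\Omega^{(a,b)}\subseteq L^2(A)\otimes V^{(a,b)}$ isometrically. For any admissible $V$ with an inner product, Lemma~\ref{lem:star} gives $\langle u\omega,\nu\rangle=\langle\omega,u^*\nu\rangle$ on $A\otimes V$, and $\|\omega\|^2$ is comparable to $\sum_\phi\|\omega_\phi\|^2$ for $\phi$ in any fixed basis of $V^*$. Moreover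
\begin{equation}\label{eq:levi}
\|u\omega\|\le C\|\omega\|\qquad(u\in U_{\mathfrak l}\text{ fixed},\ \omega\in\Gamma(V)),
\end{equation}
because $u\omega=(\mathrm{id}\otimes\triangleleft u)\omega$: derivatives along the Levi factor are operators of order zero.

\subsection{Everything except the compact resolvent}

\begin{proposition}\label{prop:soft}
The algebra $B$ acts faithfully on $L^2(\Omega^{(0,\bullet)})$ by a bounded $*$-representation, $\overline\partial^\dagger$ exists, $D$ is self-adjoint, and each $b\in B$ preserves the domain of $D$ and has bounded commutator with $D$. The operator $D$ preserves each $\Omega^{(0,\bullet)}_\lambda$, and $D^2$ preserves each $\Omega^{(0,k)}_\lambda$. If the lower bound in Theorem~\ref{thm:growth} holds, then $D$ has compact resolvent.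
\end{proposition}

\begin{proof}
Let $V=V^{(0,\bullet)}$. An element $b$ acts by $b\otimes\mathrm{id}$ on $L^2(A)\otimes V$, boundedly, with adjoint $b^*\otimes\mathrm{id}$, and preserves $\Omega^{(0,\bullet)}$. The action is faithful since $b\cdot1=b$.

The space $\Omega^{(0,\bullet)}$ is the orthogonal direct sum of the finite-dimensional spaces $\Omega^{(0,k)}_\lambda$, and the colinear map $\overline\partial$ sends $\Omega^{(0,k)}_\lambda$ to $\Omega^{(0,k+1)}_\lambda$. So $\overline\partial^\dagger$ exists as the direct sum of the finite-dimensional adjoints, and $\overline\partial+\overline\partial^\dagger$ is an orthogonal sum of Hermitian matrices. It has an orthonormal basis of eigenvectors in its domain, so its closure $D$ is self-adjoint. The bidegree $(0,2)$ part of $\mathrm d^2=0$ is $\overline\partial^2=0$, so $D^2=\overline\partial\,\overline\partial^\dagger+\overline\partial^\dagger\overline\partial$ preserves the degree.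

By \eqref{eq:d1} and \eqref{eq:wedge}, $[\overline\partial,b]\omega=\overline\partial b\wedge\omega=\sum_j(Y_jb\otimes\eta^j)\,\omega$ is a finite sum of left multiplications by elements of $A$ tensored with linear maps of $V$, so it is bounded. On $\Omega^{(0,\bullet)}$ we have $\langle[\overline\partial^\dagger,b]\omega,\nu\rangle=-\langle\omega,[\overline\partial,b^*]\nu\rangle$, so $[\overline\partial^\dagger,b]$ is bounded. If $\omega_m\in\Omega^{(0,\bullet)}$, $\omega_m\to\omega$ and $D\omega_m\to D\omega$, then $D(b\omega_m)=bD\omega_m+[D,b]\omega_m$ converges. So $b\omega$ lies in the domain of $D$, and the bound for $[D,b]$ extends to that domain.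

All coefficients of $\theta$ are at least $1$, so for $\lambda=\sum m_i\varpi_i$ we have $(\theta,\lambda)\ge\sum m_i(\alpha_i,\alpha_i)/2$. Since $|\lambda|\le\sum m_i|\varpi_i|$,
\begin{equation}\label{eq:theta}
c|\lambda|\le(\theta,\lambda)\le|\theta|\,|\lambda|\qquad(\lambda\in P^+),
\end{equation}
and only finitely many $\lambda$ have $(\theta,\lambda)\le t$. As $Q>1$, the lower bound implies that $D^2$ has finitely many eigenvalues, with multiplicity, below any level.
\end{proof}

\section{The K\"ahler identity}\label{sec:kahler}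

For $k\ge1$ the form $\overline\partial\omega$ cannot control all derivatives $Y_j\omega$: it vanishes for $\omega=\overline\partial f$. The missing part is contained in $\overline\partial^\dagger\omega$, for which we have no formula in terms of $U$. The next identity replaces the pair by $\partial\omega$, for which we do. Classically it is the equality of the $\partial$- and $\overline\partial$-Laplacians, restricted to $(0,k)$-forms, on which $\partial^\dagger$ vanishes. It is the place where $\mathrm d\kappa=0$ is needed.

\begin{proposition}\label{prop:kahler}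
For $\alpha\in\Omega^{(0,k)}$, $0\le k\le n$, we have $\|\partial\alpha\|^2=\|\overline\partial\alpha\|^2+\|\overline\partial^\dagger\alpha\|^2=\|D\alpha\|^2$, where $\overline\partial^\dagger\alpha=0$ if $k=0$.
\end{proposition}

\begin{proof}
Let $\int=\mathbf h\circ\ast_\kappa:\Omega^{2n}\to\mathbb C$, so that $\langle\omega,\nu\rangle=\int\ast_\kappa(\omega^*)\wedge\nu$. Taking bihomogeneous parts of the corresponding identities for $\mathrm d$, we see that $\partial$ and $\overline\partial$ satisfy the graded Leibniz rule, $\partial\overline\partial=-\overline\partial\partial$, $(\overline\partial\nu)^*=\partial(\nu^*)$ and $(\partial\nu)^*=\overline\partial(\nu^*)$. We omit the sign $\wedge$.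

\emph{Step 1: Stokes' formula.} The functional $\Psi=\int\circ\,\mathrm d$ on $\Omega^{2n-1}=\Omega^{(n-1,n)}\oplus\Omega^{(n,n-1)}$ satisfies $\omega_{(-1)}\Psi(\omega_{(0)})=\Psi(\omega)1$. For $\omega$ in the $\lambda$-isotypic part the left side lies in $A_\lambda$, so $\Psi(\omega)=0$ if $\lambda\neq0$. The part with $\lambda=0$ is zero by Corollary~\ref{cor:degree}(a). So $\Psi=0$, and by Theorem~\ref{thm:HK}(b) this means $\int\partial=0$ on $\Omega^{(n-1,n)}$ and $\int\overline\partial=0$ on $\Omega^{(n,n-1)}$.

\emph{Step 2: notation.} All forms in $\Omega^{(0,l)}$ and $\Omega^{(l,0)}$ are primitive, since $L^{n-l+1}$ maps them to a bidegree with an entry $n+1$. By \eqref{eq:hodge},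
\[
\langle\nu,\nu'\rangle=\tau_l\int\kappa^{n-l}\nu^*\nu'\quad\text{on }\Omega^{(0,l)},\qquad\tau_l=\frac{(-1)^{l(l+1)/2}\,i^{\,l}}{(n-l)!}.
\]
Put $\zeta=(-1)^{k(k-1)/2}i^{k-1}$. Since $\frac{(k+1)(k+2)}2-\frac{k(k-1)}2=2k+1$ is odd,
\[
\tau_{k-1}=\frac\zeta{(n-k+1)!},\qquad\tau_{k+1}=\frac\zeta{(n-k-1)!},\qquad\frac{\tau_k}{\tau_{k-1}}=(-1)^k\,i\,(n-k+1),
\]
whenever the indices lie in $[0,n]$. The Lefschetz decomposition of $\partial\alpha\in\Omega^{(1,k)}$ is $\partial\alpha=\beta_0+L\beta_1$ with $\beta_0\in P^{(1,k)}$ and $\beta_1\in\Omega^{(0,k-1)}$; here $\beta_0=0$ if $k=n$ and $\beta_1=0$ if $k=0$. We have $\kappa^{n-k}\beta_0=0$, and $\kappa^{n-k}\beta_0^*=0$ by Corollary~\ref{cor:degree}(c).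

\emph{Step 3: $\overline\partial^\dagger\alpha=i(n-k+1)\beta_1$ for $k\ge1$.} Let $\nu\in\Omega^{(0,k-1)}$. Step 1 for $\kappa^{n-k}\nu^*\alpha\in\Omega^{(n-1,n)}$, together with $\partial\kappa=0$, gives $\int\kappa^{n-k}\partial(\nu^*)\alpha=(-1)^k\int\kappa^{n-k}\nu^*\partial\alpha$. Since $\kappa$ is central and $\kappa^{n-k}\beta_0=0$,
\[
\langle\overline\partial\nu,\alpha\rangle=\tau_k\int\kappa^{n-k}\partial(\nu^*)\,\alpha=(-1)^k\tau_k\int\kappa^{n-k+1}\nu^*\beta_1=(-1)^k\frac{\tau_k}{\tau_{k-1}}\langle\nu,\beta_1\rangle=\langle\nu,i(n-k+1)\beta_1\rangle .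
\]

\emph{Step 4: $\|L\beta_1\|^2=(n-k+1)\|\beta_1\|^2$.} For $k\ge1$, \eqref{eq:hodge} with $j=1$ and $\beta_1^*\in P^{(k-1,0)}$ gives $\ast_\kappa(L\beta_1^*)=\frac\zeta{(n-k)!}L^{n-k}\beta_1^*$. So $\|L\beta_1\|^2=\frac\zeta{(n-k)!}\int\kappa^{n-k+1}\beta_1^*\beta_1$, while $\|\beta_1\|^2$ is the same integral times $\tau_{k-1}$. If $k=n$, then $\overline\partial\alpha=0$ and $\|\partial\alpha\|^2=\|L\beta_1\|^2=\|\beta_1\|^2=\|\overline\partial^\dagger\alpha\|^2$, and we are done.

\emph{Step 5: $k\le n-1$.} Let $m=n-k-1$ and $\mathcal Q(\eta,\eta')=\int\kappa^m\eta^*\eta'$ on $\Omega^{(1,k)}$. This form is easy to integrate by parts, and it differs from the inner product only by constants on the two Lefschetz components. Indeed, $\ast_\kappa(\beta_0^*)=-\frac\zeta{m!}L^m\beta_0^*=-\tau_{k+1}L^m\beta_0^*$, so $\|\beta_0\|^2=-\tau_{k+1}\mathcal Q(\beta_0,\beta_0)$, and Step 4 gives $(n-k)\|L\beta_1\|^2=\tau_{k+1}\mathcal Q(L\beta_1,L\beta_1)$. The mixed terms, for $\mathcal Q$ and for $\langle\cdot,\cdot\rangle$, are multiples of $\int\kappa^{n-k}\beta_0^*\beta_1$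 and $\int\kappa^{n-k}\beta_1^*\beta_0$, which vanish. Hence
\[
-\tau_{k+1}\mathcal Q(\partial\alpha,\partial\alpha)=\|\beta_0\|^2-(n-k)\|L\beta_1\|^2=\|\partial\alpha\|^2-(n-k+1)^2\|\beta_1\|^2=\|\partial\alpha\|^2-\|\overline\partial^\dagger\alpha\|^2 .
\]
On the other hand, Step 1 for $\kappa^m\alpha^*\partial\alpha\in\Omega^{(n,n-1)}$ and for $\kappa^m\alpha^*\overline\partial\alpha\in\Omega^{(n-1,n)}$ gives
\[
\int\kappa^m\overline\partial(\alpha^*)\,\partial\alpha=-(-1)^k\int\kappa^m\alpha^*\overline\partial\partial\alpha,\qquad\int\kappa^m\partial(\alpha^*)\,\overline\partial\alpha=-(-1)^k\int\kappa^m\alpha^*\partial\overline\partial\alpha .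
\]
The left sides are $\mathcal Q(\partial\alpha,\partial\alpha)$ and $\|\overline\partial\alpha\|^2/\tau_{k+1}$, and the right sides are opposite. So $-\tau_{k+1}\mathcal Q(\partial\alpha,\partial\alpha)=\|\overline\partial\alpha\|^2$.

The last equality in the statement holds because $\overline\partial\alpha$ and $\overline\partial^\dagger\alpha$ have different degrees.
\end{proof}

\section{The operator $D$ controls all first derivatives}\label{sec:first}

We first show that all directions in $N$ are controlled by the single direction $Z_0$, since $U_{\mathfrak l}$ rotates them into each other. The point is that the constants are uniform in $\lambda$, although elements of $U_{\mathfrak l}$ are unbounded on $L^2(A)$.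

\begin{lemma}\label{lem:unif}
Let $M$ be a finite-dimensional left $U_{\mathfrak l}$-module and $u\in U_{\mathfrak l}$. There is $C$ such that $\|uz\|\le C\|z\|$ for all $z$ in the image of any $U_{\mathfrak l}$-linear map $M\to A$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:star} the image is an orthogonal sum of irreducible unitary $U_{\mathfrak l}$-modules, each isomorphic to one of the finitely many composition factors of $M$. On an irreducible module the invariant inner product is unique up to scale, so the operator norm of $u$ depends only on the isomorphism class.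
\end{proof}

\begin{lemma}\label{lem:dir}
Let $Z_0$, $N$, $Z_m$ be as in Lemma~\ref{lem:N}, and let $V$ be admissible with an inner product. For all $\omega\in\Gamma(V)$:
\begin{enumerate}
\item[(a)] $\sum_m\|Z_m\omega\|^2\le C\|Z_0\omega\|^2$;
\item[(b)] $\|Z_0^*\omega\|^2\le C(\|Z_0\omega\|^2+\|\omega\|^2)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $N\otimes V^*\to A$, $Z\otimes\phi\mapsto Z\omega_\phi$, is $U_{\mathfrak l}$-linear, since $uZ\omega_\phi=(\operatorname{ad}(u_{(1)})Z)\,\omega_{u_{(2)}\phi}$ by Lemma~\ref{lem:N}(c) and \eqref{eq:comp}. Write $Z_m=\operatorname{ad}(u)Z_0$ with $u\in U_{\mathfrak l}$. Then $Z_m\omega_\phi=u_{(1)}\big(Z_0\,\omega_{S(u_{(2)})\phi}\big)$, a finite sum that does not depend on $\omega$ in its shape. The vectors $Z_0\omega_\psi=(Z_0\omega)_\psi$ lie in the image of $N\otimes V^*$ and have norm at most $\|\psi\|\,\|Z_0\omega\|$. Apply Lemma~\ref{lem:unif} with $M=N\otimes V^*$ and sum over a basis of $V^*$.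

(b) Pair \eqref{eq:FF} with $\omega$. By \eqref{eq:levi} for $u=K_s^{-2}$, we get $\big|\|F_s\omega\|^2-q_s^2\|F_s^*\omega\|^2\big|\le C\|\omega\|^2$.
\end{proof}

\begin{proposition}\label{prop:ell}
For all $\omega\in\Omega^{(0,k)}$, $0\le k\le n$:
\begin{enumerate}
\item[(a)] $\sum_j\|Y_j\omega\|^2\le C(\|D\omega\|^2+\|\omega\|^2)$;
\item[(b)] $\|D\omega\|^2\le C(\|F_s\omega\|^2+\|\omega\|^2)$.
\end{enumerate}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:del}, $\partial\omega$ is the image of $\sum_{m,j}X_ma_j\otimes\xi^m\otimes v_j\in A\otimes V^{(1,0)}\otimes V^{(0,k)}$ under the identity tensored with multiplication. Multiplication is an injective map of finite-dimensional inner product spaces (Lemmas~\ref{lem:inj} and~\ref{lem:pos}), so it is bounded above and below. With Proposition~\ref{prop:kahler} and Lemma~\ref{lem:dir}(a),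
\[
c\|X_0\omega\|^2\le c\sum_m\|X_m\omega\|^2\le\|\partial\omega\|^2=\|D\omega\|^2\le C\sum_m\|X_m\omega\|^2\le C\|X_0\omega\|^2 .
\]
For (a), pass from $X_0$ to $Y_0=X_0^*$ by Lemma~\ref{lem:dir}(b) and from $Y_0$ to all $Y_j$ by Lemma~\ref{lem:dir}(a). For (b), either $X_0=F_s$, or $X_0=F_s^*$ and Lemma~\ref{lem:dir}(b) applies.
\end{proof}

\section{A central element of order two}\label{sec:central}

We need an operator whose size on $A_\lambda$ is known and which is built from few derivatives in the directions $Y_j$. Central elements of $U$ act on $A_\lambda$ by computable scalars. The $R$-matrix is triangular, so its second leg contains only $F$'s or only $E$'s, and a partial trace of $\mathcal R^*\mathcal R$ is a central element that is visibly a sum of squares. The number of derivatives is governed by the module over which the trace is taken.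

We recall the universal $R$-matrix \cite[Ch.~8]{KS} for our coproduct. On tensor products of finite-dimensional type 1 modules there is an invertible operator $\mathcal R=q^t\Theta$, natural in both modules, such that $\mathcal R\Delta(u)=\Delta^{\mathrm{op}}(u)\mathcal R$ for $u\in U$, where
\[
q^t(x\otimes w)=q^{(\operatorname{wt}x,\operatorname{wt}w)}x\otimes w,\qquad\Theta\in1+\sum_{\beta>0}U^+_\beta\otimes U^-_{-\beta}.
\]
Only finitely many terms of $\Theta$ act on a given module, and $\Theta^{-1}$ has the same form. To see that the legs match the coproduct, note that $q^{-t}\Delta^{\mathrm{op}}(E_i)q^t=1\otimes E_i+E_i\otimes K_i^{-1}$ and $q^{-t}\Delta^{\mathrm{op}}(F_i)q^t=K_i\otimes F_i+F_i\otimes1$. If $c\,E_i\otimes F_i$ is the term of $\Theta$ with $\beta=\alpha_i$, the lowest-order parts of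
\begin{equation}\label{eq:theta-rel}
\Theta\Delta(E_i)=(1\otimes E_i+E_i\otimes K_i^{-1})\Theta,\qquad\Theta\Delta(F_i)=(K_i\otimes F_i+F_i\otimes1)\Theta
\end{equation}
both read $c\,[E_i,F_i]=K_i-K_i^{-1}$, so both give $c=q_i-q_i^{-1}$.

Let $x_i$ be an orthonormal weight basis of $V_\theta$, with weights $\beta_i$; these are the roots and $0$. Let $\mathcal R_{21}$ be $\mathcal R$ with the legs exchanged. It satisfies $\mathcal R_{21}\Delta^{\mathrm{op}}(u)=\Delta(u)\mathcal R_{21}$, and $\mathcal R_{21}^{-1}=(\Theta^{-1})_{21}\,q^{-t}$. Put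
\[
\mathcal S=\mathcal R\ \text{ if }Y_0=F_s,\qquad\mathcal S=\mathcal R_{21}^{-1}\ \text{ if }Y_0=F_s^* .
\]
In both cases $\mathcal S\Delta(u)=\Delta^{\mathrm{op}}(u)\mathcal S$, and on $V_\theta\otimes W$
\begin{equation}\label{eq:y}
\mathcal S(x_i\otimes w)=\sum_{i'}x_{i'}\otimes y_{i'i}\,w
\end{equation}
with elements $y_{i'i}\in U$ that do not depend on $W$. In the first case $y_{i'i}=K_{\beta_{i'}}p$ with $p\in U^-_{\beta_i-\beta_{i'}}$; in the second $y_{i'i}=pK_{-\beta_i}$ with $p\in U^+_{\beta_i-\beta_{i'}}$.

\begin{lemma}\label{lem:order}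
$y_{i'i}\in U_{\mathfrak l}+N_YU_{\mathfrak l}+N_YN_YU_{\mathfrak l}$.
\end{lemma}

\begin{proof}
Every root $\beta$ satisfies $-\theta\le\beta\le\theta$, and $\theta$ has $s$-degree $1$. So all $\beta_i$ have $s$-degree in $\{-1,0,1\}$, and $\beta_i-\beta_{i'}$ has $s$-degree of absolute value at most $2$. Hence $p$ is a sum of monomials with at most two factors $F_s=Y_0$, respectively $E_s=Y_0K_s$, all other factors being in $U_{\mathfrak l}$. Move the factors from $U_{\mathfrak l}$ to the right by Lemma~\ref{lem:N}(c).
\end{proof}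

This is the decisive use of the cominuscule hypothesis. If $\alpha_s$ had coefficient $r$ in $\theta$, the same count would allow $2r$ factors, and we can control only two.

\begin{lemma}\label{lem:central}
Let $k_i=q^{-2(\rho,\beta_i)}$ and $z=\sum_{i,i'}k_i\,y_{i'i}^*y_{i'i}\in U$. Then $z$ acts on $V_\lambda$, and hence on $A_\lambda$, by the scalar
\[
\chi(\lambda)=\sum_iq^{2(\beta_i,\lambda+\rho)}\ \ge\ Q^{2(\theta,\lambda)} .
\]
\end{lemma}

\begin{proof}
Let $W=V_\lambda$. Taking adjoints in $\mathcal S\Delta(u^*)=\Delta^{\mathrm{op}}(u^*)\mathcal S$ gives $\Delta(u)\mathcal S^*=\mathcal S^*\Delta^{\mathrm{op}}(u)$, so $\mathcal L=\mathcal S^*\mathcal S$ is $U$-linear on $V_\theta\otimes W$. An ordinary partial trace of $\mathcal L$ need not be $U$-linear; the weights $k_i$ correct this. Let $k=K_{2\rho}^{-1}$, so that $kx_i=k_ix_i$ and $kS(y)=S^{-1}(y)k$. Let $\phi_i=\langle x_i,\cdot\rangle$ be the dual basis of $V_\theta^*$, with action $(u\phi)(x)=\phi(S(u)x)$. The evaluation $V_\theta^*\otimes V_\theta\to\mathbb C$ is $U$-linear since $S(u_{(1)})u_{(2)}=\varepsilon(u)$.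 The element $\iota=\sum_i\phi_i\otimes kx_i$ is invariant: $u\iota=\sum_i\phi_i\otimes u_{(2)}kS(u_{(1)})x_i$, and $u_{(2)}kS(u_{(1)})=u_{(2)}S^{-1}(u_{(1)})k=\varepsilon(u)k$. Hence the composite
\[
W\xrightarrow{\ w\mapsto\iota\otimes w\ }V_\theta^*\otimes V_\theta\otimes W\xrightarrow{\ \mathrm{id}\otimes\mathcal L\ }V_\theta^*\otimes V_\theta\otimes W\xrightarrow{\ \mathrm{ev}\otimes\mathrm{id}\ }W
\]
is $U$-linear, so it is a scalar $\chi(\lambda)$. Its matrix elements are $\sum_ik_i\langle\mathcal S(x_i\otimes w'),\mathcal S(x_i\otimes w)\rangle=\langle w',zw\rangle$ by \eqref{eq:y}, so it is the action of $z$.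

If $\mathcal S=\mathcal R$, evaluate on a unit lowest weight vector $w$. It is killed by $U^-_{-\beta}$, so $\mathcal S(x_i\otimes w)=q^{(\beta_i,w_0\lambda)}x_i\otimes w$, and $\chi(\lambda)=\sum_iq^{2(\beta_i,w_0(\lambda+\rho))}$ because $w_0\rho=-\rho$. If $\mathcal S=\mathcal R_{21}^{-1}$, a highest weight vector gives $\chi(\lambda)=\sum_iq^{-2(\beta_i,\lambda+\rho)}$. The weights $\beta_i$, with multiplicity, are invariant under $w_0$ and under $-1$, so both sums equal the stated one. Both $\theta$ and $-\theta$ occur, so $\chi(\lambda)\ge Q^{2(\theta,\lambda+\rho)}\ge Q^{2(\theta,\lambda)}$.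
\end{proof}

\begin{remark}
For $\mathfrak{sl}_2$ and $Y_0=F$, the identity $\chi(\lambda)=\sum k_i\|y_{i'i}f\|^2$ is \eqref{eq:exid}. Write $\Theta=1+\vartheta_1E\otimes F+\vartheta_2E^2\otimes F^2+\cdots$ with $\vartheta_1=q-q^{-1}$. The $E^2$-component of the first relation in \eqref{eq:theta-rel} is $\vartheta_2[E,F^2]=\vartheta_1F(K-q^2K^{-1})$, and $[E,F^2]=(1+q^{-2})F(K-q^2K^{-1})/(q-q^{-1})$, so $\vartheta_2[2]=q\vartheta_1^2$. For the basis $x_+,x_0,x_-$ we have $k_\pm=q^{\mp2}$, $k_0=1$, and $E^*E=KFE$ gives $\|Ex_-\|^2=q^{-2}[2]$, $\|Ex_0\|^2=[2]$. The diagonal terms contribute $q^2+1+q^{-2}$; the terms $y_{0-}$ and $y_{+0}$, multiples of $F$ and $KF$, contribute $\vartheta_1^2[2](1+q^{-4})\|Ff\|^2$; and $y_{+-}$, a multiple of $KF^2$, contributes $q^2\vartheta_2^2\,q^{-2}[2]^2q^{-8}\|F^2f\|^2=\vartheta_1^4q^{-6}\|F^2f\|^2$.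
\end{remark}

\section{The lower bound and proof of Theorem~\ref{thm:triple}}\label{sec:lower}

Functions come first, because for a function $f$ the form $Df=\overline\partial f$ lists all the first derivatives $Y_jf$, so that Proposition~\ref{prop:ell} applied to $Df$ gives all second derivatives.

\begin{proposition}\label{prop:fun}
There is $c_0>0$ such that for every $b=\sum_\lambda b_\lambda\in B$, $b_\lambda\in B_\lambda=B\cap A_\lambda$,
\[
\|\overline\partial b\|^2+\|b\|^2\ \ge\ c_0\sum_\lambda Q^{(\theta,\lambda)}\|b_\lambda\|^2 .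
\]
\end{proposition}

\begin{proof}
The left side is $\langle(1+D^2)b,b\rangle$, and $D^2=\overline\partial^\dagger\overline\partial$ is Hermitian on each finite-dimensional $B_\lambda$. So it suffices to show $1+\mu\ge c_0Q^{(\theta,\lambda)}$ for a unit vector $f\in B_\lambda$ with $D^2f=\mu f$. Let $\omega=Df=\sum_jY_jf\otimes\eta^j\in\Omega^{(0,1)}$. Then $\|\omega\|^2=\mu$, so $\sum_j\|Y_jf\|^2\le C\mu$. Also $D\omega=\mu f$, and $Y_m\omega=\sum_jY_mY_jf\otimes\eta^j$, so Proposition~\ref{prop:ell}(a) gives
\[
\sum_{m,j}\|Y_mY_jf\|^2\le C(\mu^2+\mu).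
\]
Since $uf=\varepsilon(u)f$ for $u\in U_{\mathfrak l}$, Lemma~\ref{lem:order} shows that each $y_{i'i}f$ is a linear combination of $f$, the $Y_jf$ and the $Y_mY_jf$, with coefficients independent of $f$ and $\lambda$. By Lemmas~\ref{lem:central} and~\ref{lem:star},
\[
Q^{2(\theta,\lambda)}\le\langle f,zf\rangle=\sum_{i,i'}k_i\|y_{i'i}f\|^2\le C(1+\mu+\mu^2)\le C(1+\mu)^2 .\qedhere
\]
\end{proof}

For forms we pass to the coordinates $b_i$ of a frame. They are functions, their derivatives are controlled by those of the form, and multiplication by fixed elements of $A$ shifts $\lambda$ only by a bounded amount.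

\begin{proposition}\label{prop:forms}
For $\omega\in\Omega^{(0,k)}_\lambda$ we have $\|D\omega\|^2+\|\omega\|^2\ge c\,Q^{(\theta,\lambda)}\|\omega\|^2$.
\end{proposition}

\begin{proof}
Take a frame for $V^{(0,k)}$, write $\omega=\sum a_j\otimes v_j$ with $a_j\in A_\lambda$, and let $b_i=\sum_lS^{-1}(t_{li})a_l\in B$ be as in Lemma~\ref{lem:frame}(b). By Lemma~\ref{lem:N}(b) for $N_Y$,
\[
Y_mb_i=\sum_l\Big[\big(Y_mS^{-1}(t_{li})\big)\,a_l+\sum_r\big(l_{mr}S^{-1}(t_{li})\big)\,(Y_ra_l)\Big].
\]
Only left multiplications by a finite set of elements of $A$, independent of $\lambda$, occur, and these are bounded on $L^2(A)$. With \eqref{eq:d1} and Proposition~\ref{prop:ell}(a),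
\[
\|\overline\partial b_i\|^2+\|b_i\|^2\le C\Big(\|\omega\|^2+\sum_r\|Y_r\omega\|^2\Big)\le C(\|D\omega\|^2+\|\omega\|^2).
\]
The elements $S^{-1}(t_{li})$ lie in the sum of finitely many $A_{\lambda''}$. The product $A_{\lambda''}A_\lambda$ consists of matrix coefficients of $V_{\lambda''}\otimes V_\lambda$, and if $V_{\lambda'}$ occurs in this tensor product, then $\lambda'-\lambda$ is a weight of $V_{\lambda''}$. So there is a constant $R_0$ such that every isotypic component $B_{\lambda'}$ met by some $b_i$ has $(\theta,\lambda')\ge(\theta,\lambda)-R_0$. Finally $a_j=\sum_it_{ij}b_i$ gives $\|\omega\|^2\le C\sum_i\|b_i\|^2$. By Proposition~\ref{prop:fun},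
\[
C(\|D\omega\|^2+\|\omega\|^2)\ge\sum_i\big(\|\overline\partial b_i\|^2+\|b_i\|^2\big)\ge c_0\,Q^{(\theta,\lambda)-R_0}\sum_i\|b_i\|^2\ge c\,Q^{(\theta,\lambda)}\|\omega\|^2 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:triple}]
Since $D^2$ preserves the mutually orthogonal spaces $\Omega^{(0,k)}_\lambda$, $0\le k\le n$, Proposition~\ref{prop:forms} is the lower bound in Theorem~\ref{thm:growth}. By Proposition~\ref{prop:soft}, $D$ has compact resolvent and all other axioms hold.
\end{proof}

\section{The upper bound and the eigenvalue count}\label{sec:upper}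

It remains to prove the other assertions of Theorem~\ref{thm:growth}.

\subsection{Upper bound}

By Proposition~\ref{prop:ell}(b) and $Q^{(\theta,\lambda)}\ge1$, it suffices to show $\|F_s\omega\|^2\le CQ^{(\theta,\lambda)}\|\omega\|^2$ for $\omega\in\Omega^{(0,k)}_\lambda$. This is a rank-one estimate, and it matches the lower bound because a cominuscule root is long. Indeed, the coefficient of the coroot $\alpha_s^\vee$ in $\theta^\vee=2\theta/(\theta,\theta)$ is $(\alpha_s,\alpha_s)/(\theta,\theta)\le1$, and it is a positive integer. Roots of equal length are conjugate, so $\alpha_s=w\theta$ for some $w$ in the Weyl group. For a weight $\nu$ of $V_\lambda$, also $w^{-1}\nu$ is a weight, so $\lambda-w^{-1}\nu$ is a sum of positive roots; as $\theta$ is dominant,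
\begin{equation}\label{eq:long}
(\nu,\alpha_s)=(w^{-1}\nu,\theta)\le(\lambda,\theta).
\end{equation}

Let $V=V^{(0,k)}$, let $\phi$ run over a weight basis of $V^*$, and let $a=\omega_\phi\in A_\lambda$. By \eqref{eq:comp}, $K_sa=q_s^pa$, where $p$ depends only on $\phi$, so $|p|\le p_0$ independently of $\lambda$. Decompose $a=\sum_ma_m$ into isotypic components of highest weight $m$ for the $*$-subalgebra generated by $E_s,F_s,K_s^{\pm1}$; the decomposition is orthogonal by Lemma~\ref{lem:star}. Only $m=2(\nu,\alpha_s)/(\alpha_s,\alpha_s)$ with $\nu$ a weight of $V_\lambda$ occur. With $Q_s=\max(q_s,q_s^{-1})=Q^{(\alpha_s,\alpha_s)/2}$, \eqref{eq:long} gives $Q_s^m\le Q^{(\theta,\lambda)}$. Since $0\le[j]\le Q_s^j/(Q_s-Q_s^{-1})$ for $j\ge0$, the scalar \eqref{eq:sl2} by which $F_s^*F_s$ acts on $a_m$ is at most $Q_s^{2+p_0}Q_s^{m+1}/(Q_s-Q_s^{-1})^2\le CQ^{(\theta,\lambda)}$. So $\|F_sa\|^2\le CQ^{(\theta,\lambda)}\|a\|^2$. Summing over $\phi$ gives the claim.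

\subsection{Summability}

Let $V=V^{(0,\bullet)}$. Then $\dim\Omega^{(0,\bullet)}_\lambda\le\dim V\cdot(\dim V_\lambda)^2$, which is bounded by a polynomial in $|\lambda|$ by Weyl's dimension formula. By the lower bound and \eqref{eq:theta},
\[
\operatorname{Tr}(1+D^2)^{-r}\le c_1^{-r}\sum_{\lambda\in P^+}\dim\big(\Omega^{(0,\bullet)}_\lambda\big)\,Q^{-rc|\lambda|}<\infty\qquad(r>0).
\]

\subsection{Counting}

Put $d_\lambda=\dim\Omega^{(0,\bullet)}_\lambda$ and $\Sigma(t)=\sum_{(\theta,\lambda)\le t}d_\lambda$. If $D^2$ has an eigenvalue $\le\Lambda$ on $\Omega^{(0,\bullet)}_\lambda$, then $c_1Q^{(\theta,\lambda)}\le1+\Lambda$; if $c_2Q^{(\theta,\lambda)}\le1+\Lambda$, then all eigenvalues there are $\le\Lambda$. Hence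
\[
\Sigma\Big(\frac{\log(1+\Lambda)-\log c_2}{\log Q}\Big)\le N(\Lambda)\le\Sigma\Big(\frac{\log(1+\Lambda)-\log c_1}{\log Q}\Big),
\]
and it suffices to show $ct^{2n}\le\Sigma(t)\le Ct^{2n}$ for large $t$. The numbers $d_\lambda$ are classical multiplicities, so we can count them with a classical elliptic operator.

By \eqref{eq:comp}, $d_\lambda=\dim V_\lambda\cdot\dim\operatorname{Hom}_{U_{\mathfrak l}}(V^*,V_\lambda)$. By Lemma~\ref{lem:adm}, $V^*$ is a type 1 module with weights in $P$. Since $G$ is simply connected, $P$ is the character lattice of the maximal torus, which lies in $L_S$, so there is a nonzero unitary representation $M$ of $L_S$ with the character of $V^*$. Let $V_\lambda^{\mathrm{cl}}$ be the irreducible representation of $G$ of highest weight $\lambda$. Semisimple modules with classical characters have classical multiplicities, so $d_\lambda=\dim V^{\mathrm{cl}}_\lambda\cdot\dim\operatorname{Hom}_{L_S}(M,V^{\mathrm{cl}}_\lambda)$.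

Let $L_S$ act on $C^\infty(G)$ by right translation. The space $\operatorname{Hom}_{L_S}(M,C^\infty(G))$ is the space of smooth sections of the homogeneous bundle $E$ over $G/L_S$ with fiber $M^*$. Under right translation the span $A^{\mathrm{cl}}_\lambda$ of the matrix coefficients of $V^{\mathrm{cl}}_\lambda$ is a sum of $\dim V^{\mathrm{cl}}_\lambda$ copies of $V^{\mathrm{cl}}_\lambda$. By the Peter--Weyl theorem, $L^2(G/L_S,E)$ is the orthogonal sum of the spaces $\operatorname{Hom}_{L_S}(M,A^{\mathrm{cl}}_\lambda)$, of dimension $d_\lambda$. Give the Lie algebra of $G$ the invariant inner product that induces $(\cdot,\cdot)$ on weights, write it as $\operatorname{Lie}(L_S)\oplus\mathfrak m$ orthogonally, choose an adapted orthonormal basis $\xi_a$, and view the $\xi_a$ as left-invariant vector fields. The Casimir operator $\mathcal C=-\sum_a\xi_a^2$ commutes with right translations, so it acts on sections of $E$, and it acts on $A^{\mathrm{cl}}_\lambda$ by $(\lambda,\lambda+2\rho)$. By equivariance, the part of $\mathcal C$ coming from $\operatorname{Lie}(L_S)$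 acts through $M$, that is, as a bundle endomorphism. The part coming from $\mathfrak m$ has principal symbol $|\cdot|^2\,\mathrm{id}_E$ for the $G$-invariant metric on $G/L_S$ defined by the inner product on $\mathfrak m$. So $\mathcal C$ is of Laplace type. Weyl's law states that for a symmetric operator of Laplace type on sections of a nonzero Hermitian bundle over a closed Riemannian manifold of dimension $d$, the number of eigenvalues $\le T^2$ is asymptotic to a positive constant times $T^d$. Here $d=2n$, so
\[
cT^{2n}\le\sum_{(\lambda,\lambda+2\rho)\le T^2}d_\lambda\le CT^{2n}\qquad\text{for large }T .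
\]
Finally $|\lambda|^2\le(\lambda,\lambda+2\rho)\le(|\lambda|+|\rho|)^2$ on $P^+$. With \eqref{eq:theta}, the set $\{(\theta,\lambda)\le t\}$ contains $\{(\lambda,\lambda+2\rho)\le(t/|\theta|)^2\}$ and is contained in $\{(\lambda,\lambda+2\rho)\le(t/c+|\rho|)^2\}$. Hence $\Sigma(t)$ is comparable to $t^{2n}$, and the proof of Theorem~\ref{thm:growth} is complete.

\begin{thebibliography}{9}

\bibitem{HK04}
Heckenberger and Kolb, \emph{Proc. London Math. Soc.} 89 (2004).

\bibitem{HK06}
Heckenberger and Kolb, \emph{J. Algebra} 305 (2006).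

\bibitem{KS}
Klimyk and Schm\"udgen, \emph{Quantum Groups and Their Representations}.

\bibitem{MS}
M\"uller and Schneider, \emph{Israel J. Math.} 111 (1999).

\bibitem{OB}
R\'eamonn \'O Buachalla, Noncommutative K\"ahler Structures on Quantum Homogeneous Spaces, arXiv:1602.08484 (2016).

\bibitem{Tak}
Takeuchi, \emph{J. Algebra} 60 (1979).

\end{thebibliography}
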